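\title{Strict contactomorphisms of $\#^k S^1\times S^2$ extend over $\natural_k S^1\times B^3$}

\begin{abstract}
Let $X=\natural_k S^1\times B^3$ carry a standard Weinstein structure, with symplectic form $\omega$ and induced contact form $\alpha$ on $\partial X=\#^kS^1\times S^2$. We prove that a diffeomorphism $f$ of $\partial X$ extends to a symplectomorphism of $(X,\omega)$ if and only if $f^*d\alpha=d\alpha$. In particular every strict contactomorphism extends, which proves a conjecture stated in a paper of Islambouli and Starkston. More generally, every orientation-preserving identification of $\partial X$ with the boundary of a compact connected aspherical symplectic $4$-manifold $W$ that matches the restricted symplectic forms extends to a symplectomorphism $X\to W$. The proof caps the manifold off, fibers it by holomorphic spheres, and applies Moser's method after adding a large form pulled back from the base. With parameters, the same argument shows that the compactly supported symplectomorphism groups of the interior and of the completion of $X$ are weakly contractible.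
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A \emph{Weinstein domain} is a compact symplectic manifold $(X,\omega)$ with boundary, together with a vector field $v$ that satisfies $L_v\omega=\omega$ and points outward along $\partial X$, and a Morse function $\phi$ for which $v$ is gradient-like. Fix $k\ge0$. Throughout the paper $(X,\omega,v,\phi)$ is a \emph{standard} Weinstein structure on $X=\natural_kS^1\times B^3$, that is, one obtained from the standard Weinstein $4$-ball by attaching $k$ Weinstein $1$-handles. Put $\lambda=\iota_v\omega$, so that $d\lambda=L_v\omega=\omega$, and let $\alpha$ be the pullback of $\lambda$ to $\partial X=\#^kS^1\times S^2$. Then $\alpha$ is a contact form, and $\xi_{std}=\ker\alpha$ is the canonical tight contact structure. A diffeomorphism $f$ of $\partial X$ is a \emph{contactomorphism} if it preserves $\xi_{std}$, and a \emph{strict} contactomorphism if $f^*\alpha=\alpha$. It \emph{extends} if there is a diffeomorphism $\Phi$ of $X$ with $\Phi^*\omega=\omega$ and $\Phi|_{\partial X}=f$. The following conjecture is stated in \cite{IS}; we read it as a statement about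 every $k$ and every standard Weinstein structure, each with its own form $\alpha$.

\begin{quote}
\textbf{Conjecture.} Every strict contactomorphism of $(\#^kS^1\times S^2,\xi_{std})$ extends to a symplectomorphism of $(\natural_kS^1\times B^3,\omega)$.
\end{quote}

Strictness is forced. The pullback of $\omega$ to $\partial X$ is $d\alpha$, so a map $f$ that extends satisfies $f^*d\alpha=d\alpha$. A contactomorphism has $f^*\alpha=\pm e^g\alpha$ for a function $g$, hence $f^*d\alpha=\pm e^gd\alpha$ on the planes $\xi_{std}$, where $d\alpha$ does not vanish; so it preserves $d\alpha$ only if it is strict. The conjecture therefore says that the one obstruction visible on the boundary is the only obstruction. One reason to expect this is the theorem of Cieliebak and Eliashberg that every Weinstein filling of $(\#^kS^1\times S^2,\xi_{std})$ is deformation equivalent to the standard one: the boundary determines the filling. That statement, however, allows the symplectic form to be deformed and does not prescribe the map on the boundary, and these are the two points at issue here. We do not use it.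

\subsection{Results}

Symplectic $4$-manifolds are oriented by $\omega^2$, and boundaries carry the boundary orientation (outward normal first). A compact symplectic manifold $(W,\omega_W)$ is \emph{aspherical} if $\omega_W$ vanishes on $\pi_2(W)$, that is, has integral zero over every sphere in $W$. For example, $X$ is aspherical because $\omega$ is exact.

\begin{theorem}\label{thm:main}
Let $(W,\omega_W)$ be a compact connected aspherical symplectic $4$-manifold with boundary. Let $f:\partial X\to\partial W$ be an orientation-preserving diffeomorphism with $f^*(\omega_W|_{\partial W})=\omega|_{\partial X}=d\alpha$. Then $f$ extends to a diffeomorphism $\Phi:X\to W$ with $\Phi^*\omega_W=\omega$.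
\end{theorem}

\begin{corollary}\label{cor:conj}
A diffeomorphism $f$ of $\partial X$ extends to a symplectomorphism of $(X,\omega)$ if and only if $f^*d\alpha=d\alpha$. In particular every strict contactomorphism extends, for every $k\ge0$ and every standard Weinstein structure: the conjecture is true.
\end{corollary}

The condition $f^*d\alpha=d\alpha$ is weaker than strictness. Let $R_\alpha$ be the Reeb field, defined by $\iota_{R_\alpha}d\alpha=0$ and $\alpha(R_\alpha)=1$, and let $h$ be any function on $\partial X$. Cartan's formula gives $L_{hR_\alpha}\alpha=dh$, so the flow of $hR_\alpha$ preserves $d\alpha$, and it preserves $\alpha$ for all times only if $h$ is constant.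

\begin{remark}\label{rem:hyp}
No hypothesis on $W$ and $f$ can be dropped. A symplectic blow-up $W$ of $X$ at an interior point has the same boundary, but $H_2(W)\ne0=H_2(X)$; here the exceptional sphere has positive area. Let $X$ be the round ball, embedded in a large flat torus $T^4=\mathbb R^4/L\mathbb Z^4$, and let $W=T^4\setminus\operatorname{int}X$. Then $W$ is aspherical, since spheres in $T^4$ are null-homotopic, and $f=\mathrm{id}$ matches the forms, but it reverses the orientation and $W$ is not a ball. Without connectedness, take $W=X\sqcup T^4$.
\end{remark}

The last result concerns uniqueness and is not used in the proof of the conjecture. Let $\hat X=X\cup[0,\infty)\times\partial X$ be the completion, with $\lambda=e^s\alpha$ on the end, where $s$ is the coordinate on $[0,\infty)$ (see Section~\ref{sec:completions}). Let $\mathrm{Cont}^+(\partial X,\xi_{std})$ be the group of coorientation-preserving contactomorphisms, those with $f^*\alpha=e^g\alpha$. Let $\mathrm{Symp}^{con}(\hat X)$ be the group of symplectomorphisms of $\hat X$ which outside a compact set have the form $(s,x)\mapsto(s-g(x),f(x))$ with $f^*\alpha=e^g\alpha$. Components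 are defined by smooth paths; a path in $\mathrm{Symp}^{con}(\hat X)$ is required to have this form outside a compact set that does not depend on the time. A group of compactly supported diffeomorphisms is \emph{weakly contractible} if every smooth family over $S^n$, $n\ge0$, with common compact support extends to such a family over $D^{n+1}$.

\begin{theorem}\label{thm:unique}
\begin{enumerate}
\item[(a)] The groups $\mathrm{Symp}_c(\hat X)$ and $\mathrm{Symp}_c(\operatorname{int}X)$ of compactly supported symplectomorphisms are weakly contractible.
\item[(b)] Let $W$ be as in Theorem~\ref{thm:main}. Two symplectomorphisms $X\to W$ that agree near $\partial X$ are isotopic through symplectomorphisms agreeing with them near $\partial X$.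
\item[(c)] The map $\hat\Phi\mapsto f$ induces an isomorphism $\pi_0\mathrm{Symp}^{con}(\hat X)\cong\pi_0\mathrm{Cont}^+(\partial X,\xi_{std})$.
\end{enumerate}
\end{theorem}

\subsection{Outline}

Section~\ref{sec:completions} moves the problem from compact domains to completions. Section~\ref{sec:model} replaces $\hat X$ by a product $\hat\Sigma\times\mathbb C$ and reduces Theorem~\ref{thm:main} to Proposition~\ref{prop:core}: an aspherical manifold that agrees with the product at infinity is the product. Sections~\ref{sec:inflation} and~\ref{sec:families} prepare two tools, a Moser argument for forms that are positive on the fibers $\hat\Sigma\times\{b\}$ and a trivialization lemma for bundles of planar surfaces. Sections~\ref{sec:spheres} and~\ref{sec:straighten} construct the fibration to which the tools apply. Section~\ref{sec:unique} repeats the construction with parameters. Of the Weinstein structure we use only that $\omega=d\lambda$, that $v$ points outward, and that $X$ is diffeomorphic to $\natural_kS^1\times B^3$; the function $\phi$ plays no role.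

\section{Completions and rescaling}\label{sec:completions}

Let $(W,\omega_W)$ be a compact symplectic $4$-manifold, let $\lambda_W$ be a primitive of $\omega_W$ defined near $\partial W$, and let $\beta$ be its pullback to $\partial W$. The \emph{Liouville field} $v_W$ is defined by $\iota_{v_W}\omega_W=\lambda_W$. Since $\frac12\iota_{v_W}(\omega_W^2)=\lambda_W\wedge\omega_W$ pulls back to $\beta\wedge d\beta$,
\begin{equation}\label{eq:outward}
v_W\text{ points outward along }\partial W\iff\beta\wedge d\beta>0\text{ on }\partial W .
\end{equation}
In this case we call $\lambda_W$ \emph{convex}. We have $\lambda_W(v_W)=0$ and $L_{v_W}\lambda_W=\lambda_W$. Hence, in the collar coordinates $(s,x)\mapsto\rho_s(x)$ given by the flow $\rho_s$ of $v_W$, with $x\in\partial W$ and $s\le0$ small, $\lambda_W=e^s\beta$. The \emph{completion} is $\hat W=W\cup[0,\infty)\times\partial W$, with $\lambda_W=e^s\beta$ and $v_W=\partial_s$ on the end; its symplectic form is again written $\omega_W$. If $\lambda_W$ is a convex primitive defined on all of $W$, then $(W,\lambda_W)$ is a \emph{Liouville domain}. The flow $\rho_s$ on $\hat W$ is then complete, since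 forward flow lines stay in $W$ or enter the end and backward flow lines stay in a compact set. It satisfies $\rho_s^*\omega_W=e^s\omega_W$, it maps $W$ into $\operatorname{int}W$ for $s<0$, and the coordinates $(s,x)$ extend to all $s\in\mathbb R$, with $\rho_{s'}(s,x)=(s+s',x)$.

Let $\psi:\partial W_1\to\partial W_2$ be a diffeomorphism with $\psi^*\beta_2=e^g\beta_1$. Its \emph{lift} is
\[
\hat\psi:\mathbb R\times\partial W_1\to\mathbb R\times\partial W_2,\qquad\hat\psi(s,x)=(s-g(x),\psi(x)).
\]
It satisfies $\hat\psi^*(e^s\beta_2)=e^{s-g}e^g\beta_1=e^s\beta_1$, so for large $s$ it is a symplectic identification of the ends. Lifts compose: if also $\psi'^*\beta_3=e^{g'}\beta_2$, then $(\psi'\psi)^*\beta_3=e^{g+g'\circ\psi}\beta_1$, and so $\widehat{\psi'\psi}=\hat\psi'\hat\psi$.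

Constructions on a completion leave room: they may need an arbitrarily large compact set. The next lemma shows that for strict boundary maps the room costs nothing.

\begin{lemma}[Rescaling]\label{lem:rescale}
Let $(W_1,\lambda_1)$ and $(W_2,\lambda_2)$ be Liouville domains with Liouville flows $\rho^1_s$, $\rho^2_s$, and let $\hat\Phi:\hat W_1\to\hat W_2$ be a symplectomorphism with $\hat\Phi(s,x)=(s,f(x))$ for $s\ge s_0$, where $s_0\ge0$ and $f:\partial W_1\to\partial W_2$ is a diffeomorphism. Then $\Phi=\rho^2_{-s_0}\circ\hat\Phi\circ\rho^1_{s_0}$ restricts to a symplectomorphism $W_1\to W_2$ extending $f$. If $s_0$ is replaced by $s_0+1$, then moreover $\Phi(s,x)=(s,f(x))$ on the collar $-1\le s\le0$.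
\end{lemma}

\begin{proof}
The conformal factors $e^{-s_0}$ and $e^{s_0}$ cancel, so $\Phi$ is symplectic. For $s\ge0$ it acts by $(s,x)\mapsto(s+s_0,x)\mapsto(s+s_0,f(x))\mapsto(s,f(x))$. So the diffeomorphism $\Phi$ maps $(0,\infty)\times\partial W_1$ onto $(0,\infty)\times\partial W_2$, hence the complement $W_1$ onto the complement $W_2$, and it is $f$ on $\partial W_1$. With $s_0+1$ the same computation holds for $s\ge-1$.
\end{proof}

\begin{lemma}\label{lem:isotopy}
Let $f_t$, $t\in[0,1]$, be a smooth path in $\mathrm{Cont}^+(\partial X,\xi_{std})$ with $f_0=\mathrm{id}$. There is a path $\hat\Phi_t$ in $\mathrm{Symp}^{con}(\hat X)$ with $\hat\Phi_0=\mathrm{id}$ and $\hat\Phi_t=\hat f_t$ outside a compact set.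
\end{lemma}

\begin{proof}
Let $V_t$ be the vector field on $\mathbb R\times\partial X$ that generates $\hat f_t$. The lifts preserve $\lambda=e^s\alpha$, so $0=L_{V_t}\lambda=\iota_{V_t}\omega+d\ell_t$ with $\ell_t=\lambda(V_t)$: the field $V_t$ is Hamiltonian. The lifts commute with translations in $s$, so $V_t$ is translation invariant and $|ds(V_t)|\le C_0$ for a constant $C_0$. Let $\zeta(s)$ be $0$ for $s\le1$ and $1$ for $s\ge2$, and define $V'_t$ on $\hat X$ by $\iota_{V'_t}\omega=-d(\zeta\ell_t)$, extended by zero over $X$. Outside the compact set $X\cup\{s\le2\}$ the coordinate $s$ changes at speed at most $C_0$, so the flow $\hat\Phi_t$ exists for $t\in[0,1]$ and consists of symplectomorphisms. Trajectories that start in $\{s\ge2+C_0\}$ stay in $\{s\ge2\}$, where $V'_t=V_t$; there $\hat\Phi_t=\hat f_t$.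
\end{proof}

\begin{example}[The identity component]\label{ex:identity}
Let $f$ be a strict contactomorphism that is joined to the identity by a path $f_t$ of contactomorphisms, which need not be strict. Lemma~\ref{lem:isotopy} gives a symplectomorphism $\hat\Phi_1$ of $\hat X$ equal to $(s,x)\mapsto(s,f(x))$ for large $s$. It need not preserve $X$, but by Lemma~\ref{lem:rescale} its conjugate by the Liouville flow does, and it extends $f$. This covers the Reeb flow. The argument gives nothing if $f$ is not in the identity component of $\mathrm{Cont}^+$, a group that is disconnected already for $k=1$ (Example~\ref{ex:small}). For a general $f$ we must find $\hat\Phi$ with no isotopy to guide us.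
\end{example}

\section{A split model and the reduction}\label{sec:model}

To construct $\hat\Phi$ we compare both $\hat X$ and $\hat W$ with a third manifold, whose end is foliated by two transverse families of symplectic surfaces.

\subsection{The model}

Let $\Sigma$ be a disc with $k$ holes and let $c$ be an orientation-reversing involution of $\Sigma$ that maps each boundary circle to itself; for instance, center the holes on the real axis and take complex conjugation. There is a $1$-form $\lambda'$ on $\Sigma$ with $d\lambda'>0$ that is positive on the oriented boundary. Indeed, let $\lambda''$ be any $1$-form equal to $e^td\vartheta$ in collar coordinates $(t,\vartheta)$, $-\epsilon\le t\le0$, and let $\Omega$ be an area form equal to $d\lambda''$ on the collar with total area $\int_{\partial\Sigma}\lambda''$, which exceeds the area of the collar. Then $\Omega-d\lambda''$ has compact support in $\operatorname{int}\Sigma$ and integral zero, so it has a compactly supported primitive, which we add to $\lambda''$. Put $\lambda_\Sigma=\frac12(\lambda'-c^*\lambda')$. Since $c$ reverses the orientations of $\Sigma$ and of each boundary circle, $\lambda_\Sigma$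 has the same two positivity properties, and $c^*\lambda_\Sigma=-\lambda_\Sigma$. Let $\hat\Sigma=\Sigma\cup[0,\infty)\times\partial\Sigma$ be the completion, with coordinate $t$ on the end, Liouville field $v_\Sigma$ and area form $\omega_\Sigma=d\lambda_\Sigma$. The map $c$ changes the signs of both $\lambda_\Sigma$ and $\omega_\Sigma$, so it preserves $v_\Sigma$; it therefore extends to $\hat\Sigma$, preserving $t$, with $c^*\lambda_\Sigma=-\lambda_\Sigma$. With polar coordinates $(r,\theta)$ on $\mathbb C$ and $\omega_{\mathbb C}=r\,dr\wedge d\theta$, put
\[
\hat Q=\hat\Sigma\times\mathbb C,\qquad\lambda_0=\lambda_\Sigma+\tfrac12r^2d\theta,\qquad\omega_0=d\lambda_0=\omega_\Sigma+\omega_{\mathbb C}.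
\]
The Liouville field $v_0=v_\Sigma+\frac12r\partial_r$ is complete; let $\rho_s$ be its flow. Let $H:\hat\Sigma\to[0,\infty)$ be smooth, zero on $\Sigma$ and equal to $\chi(t)$ on the end, with $\chi$ proper and $\chi'>0$ for $t>0$. Put
\[
Q=\{H+r^2\le1\},\qquad Y=\partial Q,\qquad\alpha_0=\lambda_0|_Y,\qquad Q_T=\rho_T(Q).
\]
The derivative $v_0(H+r^2)$ is $\chi'(t)+r^2$ over the end and $r^2$ over $\Sigma$, so it is positive wherever $H+r^2>0$. Along backward flow lines $H\to0$ and $r\to0$. Hence every flow line through a point outside $Q$ crosses $Y$ exactly once, transversally: $Q$ is a Liouville domain, and $(s,y)\mapsto\rho_s(y)$ identifies its completion with $\hat Q$. Since $\hat Q$ is homotopy equivalent to a wedge of $k$ circles, Poincar\'e duality $H^j_c(\hat Q;\mathbb R)\cong H_{4-j}(\hat Q;\mathbb R)$ gives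
\begin{equation}\label{eq:coh}
H^1_c(\hat Q;\mathbb R)=0,\qquad H^2_c(\hat Q;\mathbb R)=0,\qquad H_2(\hat Q;\mathbb R)=0 .
\end{equation}

The domain $Q$ is diffeomorphic to $\natural_kS^1\times B^3$. To see this, choose on the disc with $k$ holes $\{H\le1\}$ a Morse function $H'$ with one minimum and $k$ saddles, equal to $H$ near the boundary and less than $1$ inside. The map $(a,b)\mapsto(a,b\sqrt{(1-H')/(1-H)})$ takes $Q$ to $\{H'+r^2\le1\}$, on which $H'+r^2$ is a Morse function with one critical point of index $0$ and $k$ of index $1$; an orientable $4$-manifold with such a function is $\natural_kS^1\times B^3$.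

\begin{example}\label{ex:small}
For $k=0$ take the unit disc with $\lambda_\Sigma=\frac12r^2d\theta$; then $\hat Q=\mathbb C^2$ with its standard form. For $k=1$ take $\Sigma=S^1\times[-1,1]$ with coordinates $(q,p)$, $\lambda_\Sigma=p\,dq$, $v_\Sigma=p\,\partial_p$ and $c(q,p)=(-q,p)$; then $\hat Q=T^*S^1\times\mathbb C$ and $t=\log|p|$. The map $(q,p,b)\mapsto(-q,-p,b)$ preserves $\lambda_0$ and $Q$, and it acts by $-1$ on $H_1(Y)=H_1(S^1\times S^2)$. By the next lemma, $\mathrm{Cont}^+(\partial X,\xi_{std})$ is disconnected for $k=1$.
\end{example}

\begin{lemma}\label{lem:contact}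
There is a diffeomorphism $\psi:Y\to\partial X$ with $\psi^*\alpha=e^g\alpha_0$ for some function $g$.
\end{lemma}

\begin{proof}
The manifolds $Q$ and $X$ are diffeomorphic by an orientation-preserving map, because complex conjugation in the factor $\mathbb C$ is an orientation-reversing diffeomorphism of $Q$. By \eqref{eq:outward} both contact structures $\ker\alpha_0$ and $\ker\alpha$ are positive for the boundary orientation. Both bound a Liouville domain, so they are fillable, hence tight by the theorem of Gromov and Eliashberg. The manifold $\#^kS^1\times S^2$ with a fixed orientation carries a unique positive tight contact structure up to contactomorphism: for $S^3$ and $S^1\times S^2$ this is due to Eliashberg \cite{El}, see \cite[\S4.10]{Ge}, and for connected sums it follows from the unique decomposition theorem for tight contact $3$-manifolds \cite{Co,DG}. So there is a diffeomorphism $\psi$ with $\psi^*\alpha=\pm e^g\alpha_0$, and the sign is constant since $Y$ is connected. If it is negative, precompose $\psi$ with the restriction to $Y$ of $(a,b)\mapsto(c(a),\bar b)$, which preserves $Q$ and sends $\lambda_0$ to $-\lambda_0$.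
\end{proof}

\subsection{The reduction}

\begin{proposition}\label{prop:core}
Let $(W,\omega_W)$ be a compact connected aspherical symplectic $4$-manifold, $\lambda_W$ a convex primitive of $\omega_W$ near $\partial W$, and $\beta=\lambda_W|_{\partial W}$. Let $\psi:Y\to\partial W$ be a diffeomorphism with $\psi^*\beta=e^g\alpha_0$. Then there is a symplectomorphism $\Phi:\hat Q\to\hat W$ that equals $\hat\psi$ outside a compact set.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:core}]
The hypotheses give $W$ no Liouville form. We first find one near the boundary, which is enough for the proposition; the proposition then determines the topology of $W$, and this lets us extend the form over $W$.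

\emph{A convex primitive near $\partial W$.} Put $\beta=(f^{-1})^*\alpha$, so that $f^*\beta=\alpha$ and $d\beta=\omega_W|_{\partial W}$. Take a collar $(-\epsilon,0]\times\partial W$ with coordinate $\sigma$ and projection $\mathrm p$ to $\partial W$. The closed form $\Xi=\omega_W-\mathrm p^*d\beta$ pulls back to zero on $\partial W$. By the relative Poincar\'e lemma $\Xi=d\nu$, where $\nu=\int_0^\sigma\iota_{\partial_\sigma}\Xi\,d\sigma'$ vanishes along $\partial W$. Then $\lambda_W=\mathrm p^*\beta+\nu$ is a primitive of $\omega_W$ with $\lambda_W|_{\partial W}=\beta$. Now $\alpha\wedge d\alpha>0$ by \eqref{eq:outward}, and $f$ preserves the orientation, so $\beta\wedge d\beta>0$ and $\lambda_W$ is convex by \eqref{eq:outward}. This is the only use of the orientation hypothesis.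

\emph{A symplectomorphism of completions.} Let $\psi$ be as in Lemma~\ref{lem:contact}. Then $(f\psi)^*\beta=\psi^*\alpha=e^g\alpha_0$. Proposition~\ref{prop:core}, applied to $(X,\lambda,\psi)$ and to $(W,\lambda_W,f\psi)$, gives symplectomorphisms $\Phi_1:\hat Q\to\hat X$ and $\Phi_2:\hat Q\to\hat W$. Outside a compact set $\hat\Phi=\Phi_2\Phi_1^{-1}$ equals $\widehat{f\psi}\,\hat\psi^{-1}=\hat f$. Since $f^*\beta=\alpha$, this means $\hat\Phi(s,x)=(s,f(x))$ for all $s\ge s_0$, for some $s_0\ge0$.

\emph{$W$ is a Liouville domain.} The manifold $W$ is a deformation retract of $\hat W\cong\hat Q$, so $H^2_c(\operatorname{int}W;\mathbb R)\cong H_2(W;\mathbb R)=0$ by \eqref{eq:coh}. Let $\tilde\lambda$ be a $1$-form on $W$ equal to $\lambda_W$ near $\partial W$. The closed form $\omega_W-d\tilde\lambda$ has compact support in $\operatorname{int}W$, so it equals $d\mu'$ with $\mu'$ compactly supported there. Then $\tilde\lambda+\mu'$ is a global primitive equal to $\lambda_W$ near $\partial W$, and it defines the same completion. Lemma~\ref{lem:rescale} applies to $\hat\Phi$ and gives the extension $\Phi$, which can be taken of the form $(s,x)\mapsto(s,f(x))$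 on the Liouville collars $-1\le s\le0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
Necessity holds because $\omega|_{\partial X}=d\alpha$. For sufficiency we apply Theorem~\ref{thm:main} with $W=X$, and must show that $f^*d\alpha=d\alpha$ forces $f$ to preserve the orientation. Write $f^*\alpha=\alpha+\eta$ with $d\eta=0$. Contracting with $R_\alpha$ shows $\eta\wedge d\alpha=\eta(R_\alpha)\,\alpha\wedge d\alpha$, so
\[
f^*(\alpha\wedge d\alpha)=(\alpha+\eta)\wedge d\alpha=(1+\eta(R_\alpha))\,\alpha\wedge d\alpha .
\]
The left side is a volume form, so $1+\eta(R_\alpha)$ has constant sign on the connected manifold $\partial X$. By Stokes' theorem $\int\eta\wedge d\alpha=-\int d(\eta\wedge\alpha)=0$, hence $\int(1+\eta(R_\alpha))\,\alpha\wedge d\alpha=\int\alpha\wedge d\alpha>0$, and the sign is positive.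
\end{proof}

Proposition~\ref{prop:core} sets two tasks: to extend $\hat\psi^{-1}$ to a diffeomorphism $\hat W\to\hat Q$, and to deform the transported form $\omega_1$ to $\omega_0$ with compact support. We begin with the second task, because it shows which property the diffeomorphism must have.

\section{Forms that are positive on the fibers}\label{sec:inflation}

Moser's method turns a path of symplectic forms $\Omega_u$ with $\frac d{du}\Omega_u=d\mu_u$ into an isotopy: if the field $V_u$ defined by $\iota_{V_u}\Omega_u=-\mu_u$ has a flow $\varphi_u$, then $\frac d{du}\varphi_u^*\Omega_u=\varphi_u^*(d\iota_{V_u}\Omega_u+d\mu_u)=0$, so $\varphi_1^*\Omega_1=\Omega_0$. On a surface one takes the segment between two area forms. In dimension four the segment may leave the set of nondegenerate forms.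

\begin{example}\label{ex:linear}
On $\mathbb R^4$ consider the constant forms
\[
\omega_{a,b,c}=a\,dx_1\wedge dy_1+b\,dx_2\wedge dy_2+c\,(dx_1\wedge dx_2-dy_1\wedge dy_2),
\]
whose square is $2(ab+c^2)\,dx_1\wedge dy_1\wedge dx_2\wedge dy_2$. Let $\omega_0=\omega_{1,1,0}$ and $\omega_1=\omega_{1,-3,2}$. Both have $ab+c^2=1$. The segment $(1-t)\omega_0+t\omega_1=\omega_{1,1-4t,2t}$ has $ab+c^2=(1-2t)^2$ and degenerates at $t=\frac12$. But both forms are positive on the $(x_1,y_1)$-plane, and this gives a detour. Add $u\Lambda\,dx_2\wedge dy_2$ with $\Lambda>0$ and $0\le u\le1$. At either end $ab+c^2$ becomes $1+u\Lambda>0$, and along the shifted segment at $u=1$ it becomes $(1-2t)^2+\Lambda>0$.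
\end{example}

The same three-leg detour works on $\hat Q$, with the fibers of the projection $\mathrm{pr}:\hat Q\to\mathbb C$ in place of the plane. The new difficulty is that a form pulled back from $\mathbb C$ does not have compact support in $\hat Q$. The first and third legs therefore give maps that are not compactly supported; the point is that they cancel at infinity. We include parameters for use in Section~\ref{sec:unique}. Let $D_R\subset\mathbb C$ be the closed disc of radius $R$.

\begin{lemma}\label{lem:inflate}
Let $\Sigma'\subset\hat\Sigma$ be a compact subsurface with smooth boundary and $K=\Sigma'\times D_{R''}$. Let $\mathcal P$ be a compact manifold, possibly with boundary, and let $\omega_z$, $z\in\mathcal P$, be a smooth family of symplectic forms on $\hat Q$ that equal $\omega_0$ outside $K$ and are positive on every fiber $\hat\Sigma\times\{b\}$. Let $\mu_z$ be a smooth family of $1$-forms with common compact support and $d\mu_z=\omega_z-\omega_0$. Then there is a smooth family of diffeomorphisms $\Theta_z$ of $\hat Q$ with common compact support such that $\Theta_z^*\omega_z=\omega_0$, and $\Theta_z=\mathrm{id}$ whenever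 $\mu_z=0$.
\end{lemma}

\begin{proof}
Orient $\hat Q$ by $\omega_0^2=2\,\omega_\Sigma\wedge\omega_{\mathbb C}$. A $2$-form $\Omega$ is positive on the fibers exactly when $\Omega\wedge\mathrm{pr}^*\omega_{\mathbb C}>0$. Also $\omega_z^2>0$, since it vanishes nowhere on the connected manifold $\hat Q$ and is positive outside $K$. Let $m\ge0$ be a smooth compactly supported radial function on $\mathbb C$, equal to a constant $\Lambda$ on $D_{R''}$, and put
\[
\sigma=\mathrm{pr}^*(m\,\omega_{\mathbb C})=d\vartheta,\qquad\vartheta=\mathrm{pr}^*(G(r)\,d\theta),\qquad G(r)=\int_0^rm(\varrho)\,\varrho\,d\varrho .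
\]
The form $\vartheta$ is smooth because $G=\frac12\Lambda r^2$ near $r=0$.

\emph{The three legs are symplectic.} For $\omega'\in\{\omega_0,\omega_z\}$ and $u\in[0,1]$ we have $\sigma^2=0$ and $(\omega'+u\sigma)^2=\omega'^2+2um\,\omega'\wedge\mathrm{pr}^*\omega_{\mathbb C}>0$. Let $\Omega_{z,t}=(1-t)\omega_0+t\omega_z$, which is positive on the fibers. On $K$ we have $(\Omega_{z,t}+\sigma)^2=\Omega_{z,t}^2+2\Lambda\,\Omega_{z,t}\wedge\mathrm{pr}^*\omega_{\mathbb C}$, which is positive for $\Lambda$ large, by compactness of $\mathcal P\times[0,1]\times K$. Outside $K$ the form is $\omega_0+\sigma$. Fix such a $\Lambda$.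

\emph{The outer legs.} For $\omega'$ as above define $V_u$ by $\iota_{V_u}(\omega'+u\sigma)=-\vartheta$. Outside $K$ we have $\omega'+u\sigma=\omega_\Sigma+(1+um)\,r\,dr\wedge d\theta$, so
\begin{equation}\label{eq:V}
V_u=-\frac{G(r)}{(1+um)\,r}\,\partial_r\qquad\text{outside }K,
\end{equation}
and by continuity on all of $(\hat\Sigma\setminus\operatorname{int}\Sigma')\times\mathbb C$. The right side does not depend on $\omega'$, is tangent to the planes $\{a\}\times\mathbb C$, and has Euclidean length at most a constant $C_1$, because $G\le\frac12r^2\max m$ and $G$ is bounded. A trajectory that starts in a plane $\{a\}\times\mathbb C$ with $a\notin\operatorname{int}\Sigma'$ stays in that plane and exists for all $u\in[0,1]$, forward and backward. By uniqueness of solutions $\operatorname{int}\Sigma'\times\mathbb C$ is invariant as well. There the first coordinate stays in the compact set $\Sigma'$, and $r$ changes at speed at most $C_1$ outside $K$, so these trajectories also exist on $[0,1]$. Let $I$ and $I_z$ be the time-one maps for $\omega_0$ and $\omega_z$. They are diffeomorphisms with $I^*(\omega_0+\sigma)=\omega_0$ and $I_z^*(\omega_z+\sigma)=\omega_z$.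 A trajectory that starts outside $K^*=\Sigma'\times D_{R''+C_1+1}$ does not meet $K$, so it is governed by \eqref{eq:V}. Hence $I_z=I$ outside $K^*$.

\emph{The middle leg.} Since $\frac d{dt}(\Omega_{z,t}+\sigma)=d\mu_z$, Moser's method gives diffeomorphisms $L_z$, supported in a common compact set $K'$, with $L_z^*(\omega_z+\sigma)=\omega_0+\sigma$.

Put $\Theta_z=I_z^{-1}L_zI$. Then $\Theta_z^*\omega_z=I^*L_z^*(\omega_z+\sigma)=I^*(\omega_0+\sigma)=\omega_0$, and $\Theta_z$ is the identity outside the compact set $K^*\cup I^{-1}(K')$. If $\mu_z=0$, then $\omega_z=\omega_0$, $I_z=I$ and $L_z=\mathrm{id}$.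
\end{proof}

For a single form $\omega_1$ the primitive $\mu$ exists by \eqref{eq:coh}. So it suffices to find a diffeomorphism $\hat W\to\hat Q$, equal to $\hat\psi^{-1}$ at infinity, under which the fibers $\hat\Sigma\times\{b\}$ correspond to symplectic surfaces. We will find a fibration of $\hat W$ by symplectic surfaces that is standard at infinity, and then trivialize it. The next section handles the trivialization.

\section{Families of diffeomorphisms of planar surfaces}\label{sec:families}

Let $\Sigma'\subset\mathbb R^2$ be a compact connected surface with nonempty boundary, and let $\mathcal G$ be the group of its diffeomorphisms that are the identity near $\partial\Sigma'$. A \emph{family} in $\mathcal G$ over a compact space is a map $b\mapsto\gamma_b$, continuous in the $C^\infty$ topology, with all $\gamma_b$ equal to the identity on a common neighborhood of $\partial\Sigma'$; it is \emph{smooth} if $(b,x)\mapsto\gamma_b(x)$ is smooth. Let $\mathcal G_0$ be the set of elements joined to the identity by a family over $[0,1]$. We use the following fact.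
\begin{quote}
Every family in $\mathcal G_0$ over $S^{m-1}$, $m\ge1$, extends to a family over $D^m$. If $\Sigma'$ is a disc, then $\mathcal G_0=\mathcal G$.
\end{quote}
For the disc this is Smale's theorem \cite{Sm}. In general, Earle and Schatz \cite{ES} prove contractibility of the identity component of the group of diffeomorphisms fixing $\partial\Sigma'$ pointwise, which gives a continuous extension $\Gamma_b$ in that larger group. To move it into $\mathcal G$, take collar coordinates $(\vartheta,\sigma)$ with $\partial\Sigma'=\{\sigma=0\}$ and let $e_{b,t}=(1-t)\Gamma_b+t\,\mathrm{id}$. Along $\sigma=0$ these maps are the identity, and their differentials are triangular with positive diagonal, so by compactness they embed a common collar $\{\sigma\le\delta\}$. Multiply the field $(\partial_te_{b,t})\circ e_{b,t}^{-1}$ by a cutoff that is $1$ on $e_{b,t}(\{\sigma\le\delta/2\})$ and vanishes near $e_{b,t}(\{\sigma=\delta\})$. Its time-one map composed with $\Gamma_b$ is the identity on $\{\sigma\le\delta/2\}$. For $b\in S^{m-1}$ and $\delta$ small the field is zero and nothing changes.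

Below, $\mathbb B\subset\mathbb R^m$ is a product of closed round balls centered at $0$, and $O_\epsilon=\mathbb B\setminus\operatorname{int}((1-\epsilon)\mathbb B)$ is a neighborhood of $\partial\mathbb B$.

\begin{lemma}\label{lem:extend}
For every smooth family $\gamma$ in $\mathcal G_0$ over $O_\epsilon$ there is a smooth family in $\mathcal G$ over $\mathbb B$ that agrees with $\gamma$ near $\partial\mathbb B$.
\end{lemma}

\begin{proof}
The set $\mathbb B'=(1-\epsilon)\mathbb B$ is homeomorphic to $D^m$, so $\gamma$ extends to a continuous family over $\mathbb B$. Regard it as a map $F(b,x)\in\mathbb R^2$, extended by $F(b,x)=x$ for $x\notin\Sigma'$. Let $F_\delta$ be the convolution of $F$ in the variable $b$ with a bump function of width $\delta$, and let $\zeta(b)$ be a cutoff that vanishes near $\partial\mathbb B$ and is $1$ near $\mathbb B'$. Then $\tilde F=\zeta F_\delta+(1-\zeta)F$ is smooth, equals $F$ near $\partial\mathbb B$, and equals $x$ on the common collar and outside $\Sigma'$. As $\delta\to0$, $\tilde F(b,\cdot)-F(b,\cdot)\to0$ in $C^1$, uniformly in $b$. Write $\tilde F(b,\cdot)=(\mathrm{id}+u_b)\circ F(b,\cdot)$ with $u_b=(\tilde F-F)(b,\cdot)\circ F(b,\cdot)^{-1}$.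 For small $\delta$ we have $\sup|Du_b|<1$, so $\mathrm{id}+u_b$ is a diffeomorphism of $\mathbb R^2$ by the contraction principle. It is the identity outside $\Sigma'$, so it preserves $\Sigma'$.
\end{proof}

\begin{lemma}\label{lem:trivialize}
Let $m\ge2$, let $E$ be a compact manifold with corners and $p:E\to\mathbb B$ a submersion. Let $\Psi_0$ be a diffeomorphism over $\mathbb B$ from a neighborhood of $\partial E$ onto a neighborhood of $\partial(\Sigma'\times\mathbb B)$ which maps the whole fiber $E_b=p^{-1}(b)$ onto $\Sigma'\times\{b\}$ for $b$ near $\partial\mathbb B$. Then there is a diffeomorphism $\Psi:E\to\Sigma'\times\mathbb B$ over $\mathbb B$ that equals $\Psi_0$ near $\partial E$.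
\end{lemma}

\begin{proof}
Using a partition of unity, choose a field of complements to the fibers of $p$ that corresponds under $\Psi_0$ to $T\mathbb B$ on $\Psi_0^{-1}(C\times\mathbb B)$, for some collar $C$ of $\partial\Sigma'$. Horizontal lifts of paths that start in this set are constant in the coordinate $C$, and all other lifts stay in the compact complement of this set. So parallel transport $T_b:E_0\to E_b$ along $t\mapsto tb$ is defined, and $(x,b)\mapsto T_bx$ is a diffeomorphism $E_0\times\mathbb B\to E$. For $b\in O_\epsilon$ with $\epsilon$ small, let $e_b:E_0\to\Sigma'$ be the first component of $\Psi_0T_b$. On $\Psi_0^{-1}(C\times\{0\})$ it is the first component of $\Psi_0$, for every $b$. Fix $b_0\in O_\epsilon$. Then $\gamma_b=e_be_{b_0}^{-1}$ is a smooth family in $\mathcal G$, and it lies in $\mathcal G_0$ because $O_\epsilon$ is connected for $m\ge2$. Let $\Gamma$ be the family over $\mathbb B$ given by Lemma~\ref{lem:extend}, and put $\Psi(T_bx)=(\Gamma_be_{b_0}x,\,b)$. Near $\partial\mathbb B$ this is $(e_bx,b)=\Psi_0(T_bx)$. Over a smaller collar $C'\subset C$ all $\Gamma_b$ are the identity, and $\Psi=\Psi_0$ on $\Psi_0^{-1}(C'\times\mathbb B)$.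
\end{proof}

The condition $m\ge2$ is needed: over an interval the trivializations at the two ends may differ by a Dehn twist of an annulus, which is not in $\mathcal G_0$.

\section{Capping off and the fibration by spheres}\label{sec:spheres}

Let $W$, $\lambda_W$, $\psi$, $g$ be as in Proposition~\ref{prop:core}. Far out in the end of $\hat W$ we see the surfaces $\hat\psi(\hat\Sigma\times\{b\})$ with $|b|$ large. To continue this family into the unknown region we close the surfaces up to spheres of square zero, which are holomorphic for a suitable almost complex structure, and let them move.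

\subsection{The closed manifold $M$}

Fix $T>\max(0,\max g)$. Then $\hat\psi$ identifies $\hat Q\setminus\operatorname{int}Q_T$ symplectically with $\hat W\setminus\operatorname{int}W_T$, where $W_T=W\cup\{(s,\psi(y)):0\le s\le T-g(y)\}$. We use this identification without further notice. Let $\Sigma_R=\Sigma\cup[0,R]\times\partial\Sigma$, choose $R$ with $Q_T\subset\operatorname{int}(\Sigma_R\times D_R)$, and fix $R<R'<R''<R+1$. Glue discs to the boundary circles of $\Sigma_{R+1}$ and of $D_{R+1}$ to obtain spheres $S_a$ and $S_b$. Extend $\omega_\Sigma$ and $\omega_{\mathbb C}$ to area forms $\omega_a$, $\omega_b$, and choose complex structures $j_a$, $j_b$ inducing the same orientations. Put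
\[
P=S_a\times S_b,\qquad N=P\setminus\operatorname{int}Q_T,\qquad M=N\cup W_T,\qquad U=P\setminus(\Sigma_R\times D_R).
\]
Thus $M$ is $P$ with $Q_T$ replaced by $W_T$. It is a closed symplectic manifold, with $\omega_M=\omega_a+\omega_b$ on $N$ and $\omega_M=\omega_W$ on $W_T$, and $\overline U\subset N$. It is connected: a component of $N$ missing $\partial Q_T$ would be open and closed in $P$, so every component of $N$ meets the connected set $\partial Q_T$, and $W_T$ is connected.

The components of $S_a\setminus\Sigma_R$ are open discs $\Delta_0,\dots,\Delta_k$. Identify each closure $\overline{\Delta_i}$ with the closed unit disc by an orientation-preserving diffeomorphism, write $a$ for the coordinate and $p_i$ for the center. Fix $0<r_0<r_1<r_2<r_3<1$, with $r_0$ so close to $1$ that $\{|a|\ge r_0\}\subset\operatorname{int}\Sigma_{R+1}$, and put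
\[
\Sigma'=S_a\setminus\bigcup_i\{|a|<r_0\},\qquad K=\Sigma'\times D_{R''}.
\]
Then $\Sigma_R\subset\Sigma'\subset\Sigma_{R+1}$, so $K$ is a subset of both $P$ and $\hat Q$. Choose $q_\infty\in S_b\setminus D_{R+1}$ and put
\[
A_\infty=S_a\times\{q_\infty\},\qquad B_i=\{p_i\}\times S_b,\qquad Z=A_\infty\cup B_0\cup\dots\cup B_k\subset U .
\]
See Figure~\ref{fig:cap}. Let $A=[A_\infty]\in H_2(M;\mathbb Z)$. The spheres can be pushed off themselves inside $U$, so $A^2=0$, $A\cdot B_i=1$ and $B_i\cdot B_j=0$ for all $i,j$. Also $c_1(A)=2$, since $TM|_{A_\infty}$ is the sum of $TS_a$ and a trivial line bundle.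

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (3.3,0) -- (3.3,1.2) .. controls (3.3,2) and (6.7,2) .. (6.7,1.2) -- (6.7,0) -- cycle;
\draw (0,0) -- (10,0);
\draw[very thick] (0,0) -- (0,4.6) -- (10,4.6) -- (10,0);
\draw (2.5,0) rectangle (7.5,2.5);
\draw[dashed] (1.4,0) rectangle (8.6,3.4);
\draw[thick] (0,0.8) .. controls (2,1.2) and (3.5,0.2) .. (5,0.9) .. controls (6.5,1.6) and (8,2.2) .. (10,1.7);
\draw[thick] (0,4) -- (10,4);
\node at (4.2,1.3) {$W_T$};
\node at (5,2.15) {$\Sigma_R\times D_R$};
\node at (5,2.95) {$K$};
\node[above] at (5,4.6) {$A_\infty$};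
\node[left] at (0,2.6) {$B_0$};
\node[right] at (10,2.9) {$B_1$};
\node[below] at (1.25,0) {$\Delta_0$};
\node[below] at (5,0) {$\Sigma_R$};
\node[below] at (8.75,0) {$\Delta_1$};
\end{tikzpicture}
\caption{The capped manifold $M$ for $k=1$, schematically. The horizontal direction is the latitude on $S_a$, from $p_0$ to $p_1$; the vertical direction is the latitude on $S_b$, from $0$ to $q_\infty$. The unknown piece $W_T$ is shaded, and $M$ is a product outside it. Two holomorphic spheres in the class of $A_\infty$ are drawn: the upper one is $S_a\times\{b\}$; the lower one passes through $W_T$ and may meet $B_0$ and $B_1$ in points with different second coordinates.}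
\label{fig:cap}
\end{figure}

\begin{lemma}\label{lem:topology}
\begin{enumerate}
\item[(i)] The form $\omega_M$ vanishes on every sphere in $M\setminus Z$.
\item[(ii)] $[B_i]=[B_0]$ in $H_2(M;\mathbb Q)$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The maps $a\mapsto(1-t+t/|a|)\,a$ of $\overline{\Delta_i}\setminus\{p_i\}$, extended by the identity, deform $S_a\setminus\{p_0,\dots,p_k\}$ onto $\Sigma_R$. The same formula in a chart of the closed disc $S_b\setminus\operatorname{int}D_R$ centered at $q_\infty$ deforms $S_b\setminus\{q_\infty\}$ onto $D_R$. The product deforms $P\setminus Z$ onto $\Sigma_R\times D_R$ and fixes this set pointwise. It preserves $\overline U\setminus Z$: if $a\notin\operatorname{int}\Sigma_R$ or $b\notin\operatorname{int}D_R$, this remains so. Its restriction to $\overline U\setminus Z$ and the identity of $M\setminus U$ agree on $\partial U$, and together they deform $M\setminus Z$ onto $M\setminus U=W_T\cup(\Sigma_R\times D_R\setminus\operatorname{int}Q_T)\subset\hat W$. So a sphere in $M\setminus Z$ is homotopic to one in $M\setminus U$, where $\omega_M=\omega_W$, and that sphere is homotopic in $\hat W$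 to one in $W$. Both forms are closed, so the area is unchanged, and it vanishes because $W$ is aspherical.

(ii) By McDuff's theorem \cite{Mc}, a closed connected symplectic $4$-manifold containing a symplectically embedded sphere of nonnegative square is rational or a blow-up of a ruled surface. This applies to $A_\infty\subset M$ and gives $b^+(M)=1$. The intersection form on the span of $A$ and $B_0$ is hyperbolic, hence nondegenerate with one positive direction. The form on the orthogonal complement in $H_2(M;\mathbb Q)$ is then nondegenerate with no positive direction, hence negative definite. The class $z=B_i-B_0$ has $z\cdot A=1-1=0$, $z\cdot B_0=0$ and $z^2=0$, so $z=0$.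
\end{proof}

\subsection{Holomorphic spheres}

An almost complex structure $J$ is \emph{compatible} with $\omega_M$ if $\omega_M(\cdot,J\cdot)$ is a Riemannian metric. Polar decomposition gives a smooth pointwise map $\mathrm g\mapsto J_{\mathrm g}$ from metrics to compatible structures, with $J_{\mathrm g}=J$ if $\mathrm g=\omega_M(\cdot,J\cdot)$. Call a compatible $J$ \emph{admissible} if it equals $J_0=j_a\oplus j_b$ on $\overline U$. Admissible structures exist: extend the metric of $J_0$ from $\overline U$ over $M$. A \emph{$J$-sphere} is a nonconstant map $u:\mathbb{CP}^1\to M$ with $du\circ i=J\circ du$, taken up to reparametrization; its area $\int u^*\omega_M$ is positive. It is \emph{simple} if it does not factor through a holomorphic map $\mathbb{CP}^1\to\mathbb{CP}^1$ of degree greater than one, and every $J$-sphere factors through a simple one. We use the following facts, for which see \cite[\S\S2.6, 3.3, 5.3]{MS} and \cite{HLS}.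
\begin{enumerate}
\item[(J1)] \emph{Positivity of intersections.} Two distinct simple $J$-spheres $C,C'$ meet in finitely many points, each contributing at least $1$ to $C\cdot C'$, and exactly $1$ only at a transverse intersection. So $C\cdot C'\ge0$; if $C\cdot C'=0$ they are disjoint; if $C\cdot C'=1$ they meet once, transversally.
\item[(J2)] \emph{Adjunction.} A simple $J$-sphere $C$ has $C^2-c_1(C)+2\ge0$, with equality if and only if it is embedded.
\item[(J3)] \emph{Gromov compactness.} A sequence of $J$-spheres in a fixed class has a subsequence converging to a tree of holomorphic maps $\mathbb{CP}^1\to M$ with connected image, whose classes add up to the given class, and in which every constant component has at least three nodes. If the tree has one vertex, the convergence is $C^\infty$ after reparametrization.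
\item[(J4)] \emph{Automatic transversality.} Let $C$ be an embedded $J$-sphere with normal bundle $\nu$, so $c_1(\nu)=C^2$. The linearized equation for $J$-spheres near $C$ is a real Cauchy--Riemann operator $\mathcal D$ on $\nu$ of index $2(C^2+1)$. A nonzero element of $\ker\mathcal D$ has isolated zeros of positive index, of total count $C^2$. If $C^2\ge-1$, then $\mathcal D$ is onto, and the implicit function theorem gives a smooth family $u_w$ of $J$-spheres, for $w$ near $0$ in $\ker\mathcal D$, with $u_0$ parametrizing $C$ and with normal derivative at $0$ in the direction $w$ equal to $w$. If $J=J_{z_0}$ belongs to a smooth family $J_z$, there is a smooth family $u_{z,w}$ of $J_z$-spheres for $(z,w)$ near $(z_0,0)$.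
\end{enumerate}
Fix an admissible $J$. An \emph{$A$-sphere} is a $J$-sphere in the class $A$. For example, if $M=P$ and $J=J_0$, an $A$-sphere is a pair of holomorphic maps to $S_a$ and $S_b$ of degrees $1$ and $0$, so the $A$-spheres are the fibers $S_a\times\{b\}$. We show that in general they still form a fibration. The danger is that a sequence of $A$-spheres breaks into pieces. A piece might avoid $Z$, as the exceptional sphere of Remark~\ref{rem:hyp} does; this is excluded by Lemma~\ref{lem:topology}(i), the only place where asphericity is used. For $k\ge1$ one piece might meet $B_0$ and another $B_1$; this is excluded by (ii).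

\begin{lemma}\label{lem:nobubble}
Every sequence of $A$-spheres has a subsequence that converges in $C^\infty$ to an $A$-sphere.
\end{lemma}

\begin{proof}
Take a limit as in (J3). Let $C_1,C_2,\dots$ be the distinct simple spheres underlying its nonconstant components, with total multiplicities $m_j\ge1$, so that $\sum m_j[C_j]=A$. The spheres $A_\infty$ and $B_i$ are $J$-spheres. Each $C_j\cdot A_\infty$ is nonnegative, by (J1) if $C_j\ne A_\infty$ and by $A^2=0$ otherwise. The weighted sum is $A^2=0$, so all these numbers vanish, and each $C_j$ is $A_\infty$ or is disjoint from $A_\infty$.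

If $A_\infty$ occurs, it is the only $C_j$ because the image is connected, and its multiplicity is $1$ by comparing areas. Suppose it does not occur. No $C_j$ is a $B_i$, since $B_i\cdot A_\infty=1$. So $C_j\cdot B_i\ge0$ for all $i,j$. From $\sum m_jC_j\cdot B_0=1$ we see that exactly one sphere, say $C_1$, has $C_1\cdot B_0=1$, that $m_1=1$, and that $C_j\cdot B_0=0$ for $j\ne1$. For such $j$, Lemma~\ref{lem:topology}(ii) gives $C_j\cdot B_i=0$ for all $i$, so $C_j\subset M\setminus Z$ by (J1), and $C_j$ has area zero by (i), which is impossible.

In both cases the limit has exactly one nonconstant component. A tree with at least two vertices has at least two leaves, so one leaf would be a constant component with a single node, contrary to (J3). So the tree has one vertex.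
\end{proof}

\begin{proposition}\label{prop:fibration}
For every admissible $J$ there is a smooth submersion $\pi:M\to S_b$ whose fibers are the $A$-spheres, all embedded, such that:
\begin{enumerate}
\item[(a)] $\pi(p_0,b)=b$ for all $b$, and $\pi(a,b)=b$ for all $a\in S_a$ and $b\notin D_R$;
\item[(b)] for $a\in\Delta_i$ the map $\pi(a,\cdot)$ is a diffeomorphism of $S_b$, and the fiber over $b_0$ meets $\Delta_i\times S_b$ in the graph of a holomorphic map $h_{b_0}:\Delta_i\to S_b$.
\end{enumerate}
For a smooth family $J_z$ of admissible structures, $\pi_z(x)$ is smooth in $(z,x)$.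
\end{proposition}

\begin{proof}
An $A$-sphere is simple: if it were an $m$-fold cover, $m$ would divide $A\cdot B_0=1$. It is embedded by (J2), since $0-2+2=0$. Distinct $A$-spheres are disjoint by (J1), since $A^2=0$.

Let $C$ be an $A$-sphere. By (J4), $\ker\mathcal D$ has dimension $2$ and its nonzero elements have no zeros. So evaluation $\ker\mathcal D\to\nu_x$ is an isomorphism for each $x\in C$, and the map $(w,y)\mapsto u_w(y)$ is a local diffeomorphism at each $(0,y)$. Hence the union of all $A$-spheres is open. It is closed by Lemma~\ref{lem:nobubble} and contains $A_\infty$. Since $M$ is connected, every point of $M$ lies on exactly one $A$-sphere.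

For $a\in\Delta_i$ the sphere $\{a\}\times S_b\subset U$ is an embedded $J$-sphere in the class of $B_i$. It is not an $A$-sphere, since $A\cdot B_i=1\ne A^2$. By (J1) it meets each $A$-sphere exactly once, transversally. Define $\pi(x)=b$, where $(p_0,b)$ is the point in which the $A$-sphere through $x$ meets $B_0$. In the chart $(w,y)\mapsto u_w(y)$, $\pi$ depends only on $w$. It is smooth in $w$ by transversality to $B_0$, and its differential at $w=0$ is the isomorphism $\ker\mathcal D\to\nu_{x_0}\cong T_{x_0}B_0$, where $x_0$ is the point of $C\cap B_0$. So $\pi$ is a smooth submersion. With parameters, $(z,w,y)\mapsto(z,u_{z,w}(y))$ is a local diffeomorphism, the spheres $u_{z,w}$ are in the class $A$ and hence are fibers of $\pi_z$, and the same argument gives smoothness in $(z,x)$.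

For $b\notin D_R$ the sphere $S_a\times\{b\}\subset U$ is $J$-holomorphic and isotopic to $A_\infty$ in $U$, so it is an $A$-sphere; it meets $B_0$ in $(p_0,b)$. This proves (a). For $a\in\Delta_i$ the restriction of $\pi$ to $\{a\}\times S_b$ is bijective and transverse to the fibers, so it is a diffeomorphism. The fiber over $b_0$ is the graph of $h_{b_0}(a)=\pi(a,\cdot)^{-1}(b_0)$, which is smooth by the implicit function theorem. Its tangent planes are $J_0$-invariant, so $dh_{b_0}\circ j_a=j_b\circ dh_{b_0}$.
\end{proof}

\section{Straightening the fibration; proof of Proposition~\ref{prop:core}}\label{sec:straighten}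

The fibration $\pi$ is the projection for $b\notin D_R$, but not yet on the caps $\Delta_i\times D_R$: there the fibers are graphs of maps that need not be constant, and the diffeomorphisms
\[
\tau_i=\pi(p_i,\cdot)
\]
of $S_b$ need not be the identity for $i\ne0$. A trivialization of $\pi$ therefore need not agree with the given identification near $\partial\Sigma'\times D_{R''}$. We correct $\pi$ on the caps by two moves that keep the fibers symplectic. First we precompose each graph with a radial contraction to $p_i$, which does not reverse orientation. Then we undo $\tau_i$ along a path parametrized by $|a|$, which contributes no area.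

\begin{lemma}\label{lem:straight}
There is a smooth submersion $\tilde\pi:M\to S_b$ whose fibers are symplectic spheres, such that $\tilde\pi(a,b)=b$ if $a\in\Delta_i$ and $|a|\le r_1$, and $\tilde\pi^{-1}(b)=S_a\times\{b\}$ for $b\notin D_{R'}$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:fibration}, $\tau_i$ is the identity outside $D_R\subset\operatorname{int}D_{R'}$, so it lies in the group $\mathcal G=\mathcal G_0$ of the disc $D_{R'}$. Lemma~\ref{lem:extend}, over the interval $[r_1,r_2]$, gives a smooth path $\tau_i^r$ of diffeomorphisms of $S_b$, equal to the identity outside $D_{R'}$, with $\tau_i^r=\mathrm{id}$ near $r=r_1$ and $\tau_i^r=\tau_i$ near $r=r_2$. Let $\kappa:[0,1)\to[0,1]$ be smooth and nondecreasing, $0$ near $[0,r_2]$ and $1$ near $[r_3,1)$, and put $\mathrm k(a)=\kappa(|a|)a$. Let $\tilde\pi=\pi$ outside $\bigcup\Delta_i\times S_b$, and on $\Delta_i\times S_b$ let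
\begin{equation}\label{eq:tildepi}
\tilde\pi(a,b)=\begin{cases}\pi(\mathrm k(a),b),&|a|\ge r_2,\\ \tau_i^{|a|}(b),&r_1\le|a|\le r_2,\\ b,&|a|\le r_1.\end{cases}
\end{equation}
Near $|a|=r_2$ the first two formulas both give $\tau_i(b)$, near $|a|=r_1$ the last two both give $b$, and for $|a|\ge r_3$ we have $\tilde\pi=\pi$. So $\tilde\pi$ is smooth. For each $a\in\Delta_i$ it is a diffeomorphism in $b$, so it is a submersion, and its fiber over $b_0$ meets $\Delta_i\times S_b$ in the graph of a smooth map $\tilde h_{b_0}$ that equals $h_{b_0}$ for $|a|\ge r_3$. The fiber arises from $\pi^{-1}(b_0)$ by replacing graphs over discs by other graphs over the same discs, so it is a sphere.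

Outside the caps the fibers are $J$-holomorphic, hence symplectic. On the graph, $\omega_M$ pulls back to $\omega_a+\tilde h_{b_0}^*\omega_b$, and it suffices to show $\tilde h_{b_0}^*\omega_b\ge0$. For $|a|\ge r_2$ we have $\tilde h_{b_0}=h_{b_0}\circ\mathrm k$. Here $h_{b_0}^*\omega_b\ge0$ because $h_{b_0}$ is holomorphic, and $\det d\mathrm k=\kappa\,(\kappa+|a|\kappa')\ge0$, the product of the angular and radial stretching factors. For $|a|\le r_2$ the map $\tilde h_{b_0}$ depends only on $|a|$, so it has rank at most one and $\tilde h_{b_0}^*\omega_b=0$.

For $b\notin D_{R'}$ all three formulas in \eqref{eq:tildepi} give $b$, and so does $\pi$ outside the caps, by Proposition~\ref{prop:fibration}(a). So the closed surface $S_a\times\{b\}$ lies in the connected surface $\tilde\pi^{-1}(b)$, and they are equal.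
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
Let $E=W_T\cup(K\setminus\operatorname{int}Q_T)$, which is $K$ with $Q_T$ replaced by $W_T$. It is a subset of both $M$ and $\hat W$, the forms $\omega_M$ and $\omega_W$ agree on it, and $\hat\psi$ maps $\hat Q\setminus K$ onto $\hat W\setminus E$. Its complement in $M$ is
\[
P\setminus K=S_a\times(S_b\setminus D_{R''})\ \cup\ \bigcup_i\{|a|<r_0\}\times D_{R''}.
\]
By Lemma~\ref{lem:straight} the first set is $\tilde\pi^{-1}(S_b\setminus D_{R''})$, so $\tilde\pi$ maps $E$ to $D_{R''}$. Near $\partial E=\partial K$ the identity map $\Psi_0$ intertwines $\tilde\pi$ with the projection: this holds for $r_0\le|a|<r_1$, and over $b\in D_{R''}\setminus D_{R'}$ the whole fiber of $\tilde\pi|_E$ is $\Sigma'\times\{b\}$. Lemma~\ref{lem:trivialize} with $\mathbb B=D_{R''}$ gives a diffeomorphism $\Psi:E\to K$ with $\mathrm{pr}\circ\Psi=\tilde\pi$, equal to the identity near $\partial E$. Together with $\hat\psi^{-1}$ on $\hat W\setminus E$ it defines a diffeomorphism $\hat\Psi:\hat W\to\hat Q$.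

The symplectic form $\omega_1=(\hat\Psi^{-1})^*\omega_W$ equals $\omega_0$ outside $K$ and near $\partial K$. On the connected surface $\Sigma'\times\{b\}$, $b\in D_{R''}$, it vanishes nowhere by Lemma~\ref{lem:straight} and is positive near the boundary, so it is positive. Hence $\omega_1$ is positive on all fibers of $\mathrm{pr}$. By \eqref{eq:coh}, $\omega_1-\omega_0=d\mu$ with $\mu$ compactly supported. Lemma~\ref{lem:inflate}, with $\mathcal P$ a point, gives a compactly supported $\Theta$ with $\Theta^*\omega_1=\omega_0$. Then $\Phi=\hat\Psi^{-1}\Theta$ satisfies $\Phi^*\omega_W=\Theta^*\omega_1=\omega_0$ and equals $\hat\psi$ outside a compact set.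
\end{proof}

This completes the proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:conj}.

\section{Uniqueness: proof of Theorem~\ref{thm:unique}}\label{sec:unique}

A compactly supported symplectomorphism $\varphi$ of $\hat Q$ carries the product fibration to the fibration by $A$-spheres of $\varphi_*J_0$. Admissible structures can be interpolated, and every later choice in the proof of Proposition~\ref{prop:core} was made in a contractible space. We carry this out for a family.

\begin{proof}[Proof of (a) for $\hat X$]
Conjugating by the symplectomorphism $\Phi_1:\hat Q\to\hat X$ from the proof of Theorem~\ref{thm:main}, we may treat $\mathrm{Symp}_c(\hat Q)$. Let $\varphi_z$, $z\in S^n$, be a smooth family with common compact support, and put $\varphi_z=\varphi_{z/|z|}$ for $z\in D^{n+1}\setminus\{0\}$. We use Sections~\ref{sec:spheres} and~\ref{sec:straighten} with $W=Q$ and $\psi=\mathrm{id}$, so $M=P$ and $E=K$, and we choose $R$ so that the support lies in $\operatorname{int}(\Sigma_R\times D_R)$. Extend $\varphi_z$ to $P$ by the identity, and let $\mathrm{pr}$ also denote the projection $P\to S_b$.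

\emph{Fibrations.} Let $\mathrm g_0$ be the metric of $J_0$, let $\zeta_1(|z|)$ be a cutoff that is $0$ for $|z|\le\frac14$ and $1$ for $|z|\ge\frac12$, and let $J_z$ be the compatible structure of the metric $\zeta_1(\varphi_z)_*\mathrm g_0+(1-\zeta_1)\mathrm g_0$. This is a smooth family of admissible structures, and $J_z=(\varphi_z)_*J_0$ for $|z|\ge\frac12$ because $\varphi_z$ is symplectic. Let $\pi_z$ be the smooth family of fibrations of Proposition~\ref{prop:fibration}. For $|z|\ge\frac12$ the spheres $\varphi_z(S_a\times\{b\})$ are $J_z$-holomorphic and homologous to $\varphi_z(A_\infty)=A_\infty$, and they meet $B_0$ in $(p_0,b)$. They fill $P$, so $\pi_z=\mathrm{pr}\circ\varphi_z^{-1}$.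

\emph{Straightening.} The maps $\tau_i^z=\pi_z(p_i,\cdot)$ form a smooth family in the group $\mathcal G$ of $D_{R'}$. For $|z|\ge\frac12$ we have $\pi_z=\mathrm{pr}$ on the caps, so $\tau_i^z=\mathrm{id}$. Near the boundary of $D^{n+1}\times[r_1,r_2]$ define $\tau_i^{z,r}$ to be $\tau_i^z$ for $r$ near $r_2$, and the identity for $r$ near $r_1$ or $|z|$ near $1$; these prescriptions agree on overlaps. Extend by Lemma~\ref{lem:extend} and define $\tilde\pi_z$ by \eqref{eq:tildepi}. It is smooth in $(z,x)$, has the properties of Lemma~\ref{lem:straight} for each $z$, and equals $\mathrm{pr}\circ\varphi_z^{-1}$ for $|z|$ near $1$.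

\emph{Trivialization.} Apply Lemma~\ref{lem:trivialize} to the submersion
\[
D^{n+1}\times K\to D^{n+1}\times D_{R''},\qquad(z,x)\mapsto(z,\tilde\pi_z(x)),
\]
with $\Psi_0(z,x)=(z,\varphi_z^{-1}(x))$ for $|z|$ near $1$ and $\Psi_0(z,x)=(z,x)$ for $x$ near $\partial K$. The two formulas agree on the overlap because $\varphi_z=\mathrm{id}$ near $\partial K$. Extending by the identity, we obtain a smooth family $\Psi_z$ of diffeomorphisms of $\hat Q$, supported in $K$, with $\mathrm{pr}\circ\Psi_z=\tilde\pi_z$ on $K$ and $\Psi_z=\varphi_z^{-1}$ for $|z|$ near $1$. As in the proof of Proposition~\ref{prop:core}, the forms $\omega_z=(\Psi_z^{-1})^*\omega_0$ are positive on the fibers and equal $\omega_0$ outside $K$. For $|z|$ near $1$, $\omega_z=\varphi_z^*\omega_0=\omega_0$.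

\emph{Primitives.} We need primitives that vanish for $|z|$ near $1$. The forms $\mu^0_z=(\Psi_z^{-1})^*\lambda_0-\lambda_0$ are smooth in $z$, supported in $K$, and satisfy $d\mu_z^0=\omega_z-\omega_0$. For $|z|$ near $1$ they are closed, so by \eqref{eq:coh} $\mu_z^0=dw_z$ with $w_z$ compactly supported. The set $\hat Q\setminus K$ is connected, being the union of the connected set $\hat\Sigma\times(\mathbb C\setminus D_{R''})$ and sets $\{a\}\times\mathbb C$ that meet it, and it is unbounded. So $w_z$, which is locally constant there, vanishes there. Thus $w_z(x)$ is the integral of $\mu_z^0$ along a path from a fixed point outside $K$ to $x$, which is smooth in $(z,x)$. Put $\mu_z=\mu_z^0-d(\zeta_2(|z|)\,w_z)$, where the cutoff $\zeta_2$ is supported in the range where $w_z$ is defined and equals $1$ near $|z|=1$.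

Lemma~\ref{lem:inflate} with $\mathcal P=D^{n+1}$ gives $\Theta_z$. The maps $\tilde\varphi_z=\Psi_z^{-1}\Theta_z$ satisfy $\tilde\varphi_z^*\omega_0=\Theta_z^*\omega_z=\omega_0$, have common compact support, and equal $\varphi_z$ for $|z|$ near $1$.
\end{proof}

\begin{proof}[Proof of (a) for $\operatorname{int}X$]
Let $\varphi_z$, $z\in S^n$, have common compact support $K_1\subset\operatorname{int}X$. The first part gives an extension $\tilde\varphi_z$ in $\mathrm{Symp}_c(\hat X)$ with $\tilde\varphi_z=\varphi_{z/|z|}$ for $|z|\ge1-\epsilon$, supported in a compact set $K_2\subset X\cup\{s<s_0\}$ with $s_0>0$. Let $\rho_s$ be the Liouville flow of $\hat X$, and let $\varsigma:[0,1]\to[0,s_0]$ be smooth, equal to $s_0$ on $[0,1-\epsilon]$ and to $0$ near $1$. The maps $\rho_{-\varsigma(|z|)}\,\tilde\varphi_z\,\rho_{\varsigma(|z|)}$ are symplectic, smooth in $z$, and equal to $\varphi_z$ for $|z|=1$. For $|z|\le1-\epsilon$ they are supported in $\rho_{-s_0}(K_2)$, and for $|z|\ge1-\epsilon$ in $\bigcup_{0\le s\le s_0}\rho_{-s}(K_1)$. Both sets are compact subsets of $\operatorname{int}X$.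
\end{proof}

\begin{proof}[Proof of (b)]
If $\Phi$ and $\Phi'$ agree near $\partial X$, then $\Phi^{-1}\Phi'\in\mathrm{Symp}_c(\operatorname{int}X)$. Part (a) with $n=0$ gives a path $\varphi_t$ with common compact support in $\operatorname{int}X$ from the identity to $\Phi^{-1}\Phi'$, and $\Phi\varphi_t$ is the required isotopy.
\end{proof}

\begin{proof}[Proof of (c)]
An element $\hat\Phi$ of $\mathrm{Symp}^{con}(\hat X)$ equals $\hat f$ outside a compact set for a unique $f$. The map $\hat\Phi\mapsto f$ is a homomorphism because lifts compose. It takes paths to smooth paths, as one sees by restricting to a level $s$ outside the common compact set and projecting to $\partial X$. So it induces a homomorphism on $\pi_0$.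

It is onto. Let $f^*\alpha=e^{g_f}\alpha$ and let $\psi$ be as in Lemma~\ref{lem:contact}. Then $(f\psi)^*\alpha=e^{g+g_f\circ\psi}\alpha_0$, so Proposition~\ref{prop:core} with $W=X$ applies to $\psi$ and to $f\psi$ and gives $\Phi_1$ and $\Phi_2$. The symplectomorphism $\Phi_2\Phi_1^{-1}$ equals $\widehat{f\psi}\,\hat\psi^{-1}=\hat f$ outside a compact set.

It is injective. Let $\hat\Phi$ induce $f$, and let $f_t$ be a path in $\mathrm{Cont}^+(\partial X,\xi_{std})$ from the identity to $f$. With $\hat\Phi_t$ as in Lemma~\ref{lem:isotopy}, the map $\hat\Phi\hat\Phi_1^{-1}$ has compact support, so by (a) there is a path $\varphi_t$ in $\mathrm{Symp}_c(\hat X)$ with common compact support from the identity to it. Then $\varphi_t\hat\Phi_t$ is a path in $\mathrm{Symp}^{con}(\hat X)$ from the identity to $\hat\Phi$.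
\end{proof}

\begin{thebibliography}{99}

\bibitem{Co} Colin, C. R. Acad. Sci. 324 (1997).

\bibitem{DG} Ding and Geiges, Enseign. Math. 53 (2007).

\bibitem{ES} Earle and Schatz, J. Diff. Geom. 4 (1970).

\bibitem{El} Eliashberg, Ann. Inst. Fourier 42 (1992).

\bibitem{Ge} Geiges, \emph{An Introduction to Contact Topology}.

\bibitem{HLS} Hofer, Lizan and Sikorav, J. Geom. Anal. 7 (1997).

\bibitem{IS} Gabriel Islambouli and Laura Starkston, \emph{Multisections with divides and Weinstein 4-manifolds}, arXiv:2303.00906 (2023).

\bibitem{Mc} McDuff, J. AMS 3 (1990).

\bibitem{MS} McDuff and Salamon, \emph{J-holomorphic curves and symplectic topology}.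

\bibitem{Sm} Smale, Proc. AMS 10 (1959).

\end{thebibliography}
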